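\title{Endomorphisms of polynomial rings that preserve proper retracts}

\begin{abstract}
Let $K$ be a field of characteristic zero and $n\ge 2$. We prove that an endomorphism of $K[x_1,\dots,x_n]$ that maps every proper retract to a proper retract is an automorphism. It suffices to test the retracts generated by the affine images of the single polynomial $x_1\prod_{j\ge 2}(1+x_1x_j^2)$. This polynomial has exactly one polynomial section, which forces every line of $K^n$ to lift through the polynomial map defined by the endomorphism, and a polynomial map through which every line lifts is invertible. The method also handles retracts of any fixed transcendence degree over any infinite field. In contrast, no finite family of proper retracts detects automorphisms.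
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and $P_n=K[x_1,\dots,x_n]$. All endomorphisms are $K$-algebra endomorphisms of $P_n$. A subring $R$ of $P_n$ is a \emph{retract} if $R=\pi(P_n)$ for an endomorphism $\pi$ with $\pi^2=\pi$; such a $\pi$ is a \emph{retraction} onto $R$. The equation $\pi^2=\pi$ says that $\pi$ fixes every element of its image. Thus a subalgebra $R$ is a retract exactly when the identity map of $R$ extends to a homomorphism $P_n\to R$. The rings $K$ and $P_n$ are always retracts, and a retract is \emph{proper} if it is neither of them.

The first examples are the rings $K[x_1,\dots,x_r]$, with the retraction that sends $x_{r+1},\dots,x_n$ to $0$. There are many more. In $K[x,y]$ the ring $K[xy]$ is a retract, by $x\mapsto xy$, $y\mapsto 1$. The ring $K[x^2]$ is not: a retraction onto it would send $x$ to some $c(x^2)$ with $c(x^2)^2=x^2$, and comparing degrees gives $4\deg c=2$.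

Being a proper retract is a property of the pair $R\subset P_n$, so automorphisms preserve it. The \emph{retract preserving problem}, which we take from Li~\cite{Li}, asks whether this characterizes automorphisms. Say that an endomorphism $\sigma$ \emph{maps each proper retract to a proper retract} if $\sigma(R)$ is a proper retract of $P_n$ for every proper retract $R$ of $P_n$.

\begin{quote}
\emph{Let $K$ have characteristic zero. Is an endomorphism of $P_n$ that maps each proper retract to a proper retract an automorphism?}
\end{quote}

Two degenerate cases explain the form of the question. The word ``proper'' is needed, because the endomorphism $x_i\mapsto 0$ maps every retract to the retract $K$. The case $n=1$ has to be set aside: $P_1$ has no proper retracts (Lemma~\ref{lem:basic}(a) below), so the hypothesis is vacuous, and $x_1\mapsto x_1^2$ satisfies it without being an automorphism.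

For $n=2$, some endomorphisms fail at once: $x\mapsto x^2$, $y\mapsto y$ maps $K[x]$ to $K[x^2]$. Others are harder to catch. The endomorphism
\begin{equation}\label{eq:blowup}
\sigma_0\colon\quad x\mapsto x,\qquad y\mapsto xy
\end{equation}
is not surjective, since its image is spanned by the monomials $x^iy^j$ with $i\ge j$. Yet it maps every retract $K[ax+by]$ generated by a nonzero linear form to a proper retract: the image is $K[g]$ with $g=x(a+by)$, which is $K[x]$ if $b=0$, while for $b\ne0$ the endomorphism $x\mapsto g$, $y\mapsto(1-a)/b$ fixes $g$ and has image $K[g]$. So one may guess that the answer is yes, because retracts are plentiful and a noninvertible $\sigma$ should damage one of them; but the obvious retracts do not show the damage, and the task is to find retracts that do.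

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic zero and $n\ge2$. An endomorphism of $P_n$ maps each proper retract to a proper retract if and only if it is an automorphism.
\end{theorem}

The retracts that do the work are explicit. An \emph{affine bijection} of $K^n$ is a map $\alpha(x)=p+Mx$ with $p\in K^n$ and $M$ an invertible $n\times n$ matrix over $K$. Transcendence degrees are taken over $K$.

\begin{theorem}\label{thm:family}
Let $K$ be an infinite field of arbitrary characteristic, $n\ge2$ and $1\le r\le n-1$. Put
\begin{equation}\label{eq:f}
f_i=x_i\prod_{j=r+1}^{n}\bigl(1+x_ix_j^2\bigr)\qquad(1\le i\le r),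
\end{equation}
and, for an affine bijection $\alpha$ of $K^n$, let $R_\alpha=K[f_1\circ\alpha^{-1},\dots,f_r\circ\alpha^{-1}]$.
\begin{enumerate}
\item[(a)] Each $R_\alpha$ is a proper retract of transcendence degree $r$.
\item[(b)] If $\sigma$ is an endomorphism of $P_n$ and $\sigma(R_\alpha)$ is a retract of transcendence degree $r$ for every $\alpha$, then $\sigma$ is an automorphism.
\item[(c)] An endomorphism of $P_n$ is an automorphism if and only if it maps every retract of transcendence degree $r$ to a retract of transcendence degree $r$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} needs only the case $r=1$, where all $R_\alpha$ come from the one polynomial $x_1\prod_{j=2}^n(1+x_1x_j^2)$. The family of test retracts is infinite, and this cannot be avoided.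

\begin{theorem}\label{thm:finite}
Let $K$ be a field of characteristic zero, $n\ge2$, and let $R_1,\dots,R_m$ be proper retracts of $P_n$. There is an endomorphism $\sigma$ of $P_n$ that is not an automorphism, such that every $\sigma(R_j)$ is a proper retract with $\operatorname{trdeg}\sigma(R_j)=\operatorname{trdeg}R_j$.
\end{theorem}

The proof of Theorems~\ref{thm:main} and~\ref{thm:family} views $\sigma$ as a polynomial map $F$ and has three parts. Section~\ref{sec:sections} translates the hypothesis into a lifting property: $\sigma$ maps $K[g]$ to a retract of the right size exactly when \emph{some} section of $g$ lifts through $F$. Section~\ref{sec:unique} removes the word ``some'' by showing that the polynomials~\eqref{eq:f} have only one section; moving them by affine bijections, we find that every line lifts through $F$. Section~\ref{sec:lines} shows that the lifts of the lines through one point assemble into a polynomial inverse of $F$. The pieces are put together in Section~\ref{sec:proofs}, and Section~\ref{sec:finite} proves Theorem~\ref{thm:finite}.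

\section{Retracts and sections}\label{sec:sections}

In this section and the next, $K$ is an arbitrary field.

An endomorphism $\sigma$ of $P_n$ is determined by the tuple $F=(F_1,\dots,F_n)$ with $F_i=\sigma(x_i)$, and then $\sigma(h)=h(F_1,\dots,F_n)=h\circ F$ for all $h\in P_n$. We call $F$ the \emph{polynomial map of $\sigma$}. Composition of tuples of polynomials always means substitution. If $\sigma$ and $\tau$ have maps $F$ and $G$, then $\sigma\tau(h)=h\circ G\circ F$. Hence $\sigma$ is an automorphism if and only if $F$ has a two-sided polynomial inverse, and in this case we call $F$ a \emph{polynomial automorphism}.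

For a $K$-algebra $R$ that is a domain, $\operatorname{trdeg}R$ is the transcendence degree of its field of fractions. We use the following standard facts: $\operatorname{trdeg}P_n=n$; if $R$ is generated by $r$ elements, then $\operatorname{trdeg}R\le r$, with equality if and only if the generators are algebraically independent; and if $F_1,\dots,F_n\in P_n$ are algebraically independent, then every element of $P_n$ is algebraic over $K(F_1,\dots,F_n)$.

\begin{lemma}\label{lem:basic}
Let $R$ be a retract of $P_n$ with retraction $\pi$.
\begin{enumerate}
\item[(a)] If $R\ne P_n$, then $\ker\pi\ne0$. The retract $R$ is proper if and only if $1\le\operatorname{trdeg}R\le n-1$.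
\item[(b)] If $\sigma$ is an automorphism, then $\sigma(R)$ is a retract of the same transcendence degree, and it is proper if $R$ is.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\pi$ is injective, then $\pi(\pi(a))=\pi(a)$ gives $\pi(a)=a$ for all $a$, so $R=P_n$. Now let $R$ be proper and take $0\ne h\in\ker\pi$. Then $h(\pi(x_1),\dots,\pi(x_n))=\pi(h)=0$, so the $n$ generators $\pi(x_i)$ of $R$ are algebraically dependent and $\operatorname{trdeg}R\le n-1$. Also $R$ contains a nonconstant polynomial $a$, and $a$ is transcendental over $K$ because $\deg H(a)=\deg H\cdot\deg a$ for every nonzero $H\in K[t]$. The converse holds since $\operatorname{trdeg}K=0$ and $\operatorname{trdeg}P_n=n$.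

(b) The endomorphism $\sigma\pi\sigma^{-1}$ is idempotent with image $\sigma(R)$, and $\sigma(R)\cong R$. Properness follows from (a).
\end{proof}

A retraction onto $R$ is determined by $n$ elements of $R$, the images of the variables. When $R$ is itself a polynomial ring in $r$ given generators, these elements are polynomials in $r$ variables, and the retraction becomes a geometric object.

\begin{definition}
Let $g=(g_1,\dots,g_r)\in P_n^r$, write $K[g]=K[g_1,\dots,g_r]$ and $\mathbf t=(t_1,\dots,t_r)$. A \emph{section} of $g$ is a tuple $c\in K[t_1,\dots,t_r]^n$ with $g(c)=\mathbf t$. For $F\in P_n^n$, a tuple $c\in K[t_1,\dots,t_r]^n$ \emph{lifts through $F$} if $F(\delta)=c$ for some $\delta\in K[t_1,\dots,t_r]^n$. When $r=1$ we write $t$ for $t_1$.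
\end{definition}

In other words, a section is a polynomial right inverse of the map $g$ from $n$-space to $r$-space. For $r=1$ it is a polynomial curve $c(t)$ on which $g$ restricts to the parameter $t$.

\begin{lemma}\label{lem:section}
Let $g\in P_n^r$. Then $K[g]$ is a retract of transcendence degree $r$ if and only if $g$ has a section.
\end{lemma}

\begin{proof}
Let $c$ be a section. If $H(g)=0$ for a polynomial $H$ in $r$ variables, then substituting $x=c$ gives $H(\mathbf t)=0$, so $g_1,\dots,g_r$ are algebraically independent and $\operatorname{trdeg}K[g]=r$. Let $\pi$ be the endomorphism $x_i\mapsto c_i(g)$, so that $\pi(h)=h(c(g))$. Its image lies in $K[g]$, and substituting $\mathbf t=g$ in $g_i(c)=t_i$ gives $\pi(g_i)=g_i$. So $\pi$ fixes $K[g]$ pointwise and is a retraction onto it.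

Conversely, let $\pi$ be a retraction onto $K[g]$ and $\operatorname{trdeg}K[g]=r$. The $r$ generators $g_i$ are then algebraically independent, so there is an isomorphism $\varphi\colon K[g]\to K[t_1,\dots,t_r]$ with $\varphi(g_i)=t_i$. Put $c_i=\varphi(\pi(x_i))$. The homomorphism $\varphi\pi$ sends $x_i$ to $c_i$, hence sends each $h$ to $h(c)$, and therefore $g_i(c)=\varphi(\pi(g_i))=\varphi(g_i)=t_i$.
\end{proof}

The retraction onto $K[xy]$ in the introduction comes from the section $(t,1)$, and $x^2$ has no section because $t$ is not a square. The next lemma says what an endomorphism must do to preserve a retract of this kind.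

\begin{lemma}\label{lem:lift}
Let $\sigma$ be an endomorphism of $P_n$ with polynomial map $F$, and let $g\in P_n^r$. Then $\sigma(K[g])$ is a retract of transcendence degree $r$ if and only if some section of $g$ lifts through $F$.
\end{lemma}

\begin{proof}
We have $\sigma(K[g])=K[g\circ F]$. By Lemma~\ref{lem:section} this is a retract of transcendence degree $r$ if and only if $g(F(\delta))=\mathbf t$ for some $\delta\in K[t_1,\dots,t_r]^n$, that is, if and only if $F(\delta)$ is a section of $g$ for some $\delta$.
\end{proof}

\section{Polynomials with exactly one section}\label{sec:unique}

Lemma~\ref{lem:lift} shows why linear forms are poor tests. The sections of $x\in K[x,y]$ are all the curves $(t,c_2(t))$, and an endomorphism passes the test $K[x]$ as soon as one of them lifts. We learn that some curve lifts, but not which. The test is sharpest when $g$ has exactly one section, for then a curve of our choosing must lift.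

\subsection*{The plane} Let us look for $f\in K[x,y]$ whose only section is the axis $(t,0)$. To control the equation $f(c_1,c_2)=t$ we take $f$ to be a product $x\cdot u$ with $u(x,0)=1$. Then $(t,0)$ is a section, and for any section $c$ the equation $c_1\cdot u(c)=t$ leaves two cases: either $c_1$ is a constant and $u(c)$ has degree $1$, or $c_1=\lambda t$ and $u(c)=\lambda^{-1}$ with $\lambda\in K^*$. We want the first case to be impossible and the second to force $c_2=0$.

For $u=1+y^2$ the first case is impossible, since $1+c_2^2$ has even degree; but the second case allows every constant $c_2$ with $1+c_2^2\ne0$. For $u=1+xy$ the second case is as desired, since $1+\lambda tc_2$ is constant only if $c_2=0$; but the first case contains the section $(1,t-1)$. Combining the two features, take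
\[
f=x(1+xy^2).
\]
If $c_1$ is a nonzero constant, then $1+c_1c_2^2$ has even degree, so the first case does not occur. If $c_1=\lambda t$, then $1+\lambda tc_2^2$ is constant only if $c_2=0$, and then $f(c)=\lambda t$ gives $\lambda=1$. So $(t,0)$ is the only section of $f$.

\begin{example}\label{ex:caught}
This polynomial catches the endomorphism $\sigma_0$ of~\eqref{eq:blowup}, whose map is $F_0=(x,xy)$. The axis $(t,0)$ does lift through $F_0$, so we first move it. The polynomial $g=f(x,y-1)=x(1+x(y-1)^2)$ has the unique section $(t,1)$, so $K[g]$ is a proper retract. A lift $\delta$ of $(t,1)$ would satisfy $\delta_1=t$ and $\delta_1\delta_2=1$, which is impossible. By Lemma~\ref{lem:lift}, $\sigma_0(K[g])=K[x(1+x(xy-1)^2)]$ is not a retract of transcendence degree $1$; as it is generated by one nonconstant polynomial, it is not a retract at all.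
\end{example}

\subsection*{The general case} With more variables one needs a separate factor for each variable that is to be killed. A single factor with a sum of squares would not do: if $K$ contains $\iota$ with $\iota^2=-1$, then $x(1+x(y^2+z^2))$ has the extra section $(t,1,\iota)$. This leads to the polynomials~\eqref{eq:f}.

\begin{lemma}\label{lem:unique}
Let $1\le r\le n-1$ and let $f=(f_1,\dots,f_r)$ be given by~\eqref{eq:f}. Then $(t_1,\dots,t_r,0,\dots,0)$ is a section of $f$, and it is the only one.
\end{lemma}

\begin{proof}
Substituting $(t_1,\dots,t_r,0,\dots,0)$ in $f_i$ gives $t_i$. Let $c$ be any section and fix $i\le r$, so that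
\[
c_i\prod_{j=r+1}^n\bigl(1+c_ic_j^2\bigr)=t_i .
\]
All factors are nonzero, and their total degrees add up to $1$. So exactly one factor has degree $1$ and the others are nonzero constants. Suppose the factor of degree $1$ is $1+c_ic_j^2$ for some $j>r$. Then $c_i\in K^*$ and $c_ic_j^2$ has degree $1$, so $c_j\neq0$ and $2\deg c_j=1$, which is absurd. Hence the factor of degree $1$ is $c_i$, and every $1+c_ic_j^2$ is constant. If $c_j\ne0$ for some $j>r$, then $c_ic_j^2$ has degree $1+2\deg c_j\ge1$, a contradiction. So $c_j=0$ for all $j>r$, and the displayed equation becomes $c_i=t_i$.
\end{proof}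

As in Example~\ref{ex:caught}, we now move the section around. A \emph{line} is a tuple $\ell(t)=p+tv\in K[t]^n$ with $p,v\in K^n$ and $v\ne0$.

\begin{proposition}\label{prop:test}
Let $1\le r\le n-1$, and let $R_\alpha$ be as in Theorem~\ref{thm:family}.
\begin{enumerate}
\item[(a)] Each $R_\alpha$ is a proper retract of transcendence degree $r$.
\item[(b)] Let $\sigma$ be an endomorphism with polynomial map $F$. If $\sigma(R_\alpha)$ is a retract of transcendence degree $r$ for every $\alpha$, then every line lifts through $F$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $f^\alpha=f\circ\alpha^{-1}$, so that $R_\alpha=K[f^\alpha]$. The formula $\alpha(x)=p+Mx$ defines a bijection of $K[t_1,\dots,t_r]^n$, and $c$ is a section of $f^\alpha$ if and only if $\alpha^{-1}(c)$ is a section of $f$. By Lemma~\ref{lem:unique}, the only section of $f^\alpha$ is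
\[
c_\alpha=\alpha(t_1,\dots,t_r,0,\dots,0).
\]
Part (a) follows from Lemmas~\ref{lem:section} and~\ref{lem:basic}(a).

For (b), let $\ell(t)=p+tv$ be a line. Choose an invertible matrix $M$ with first column $v$ and put $\alpha(x)=p+Mx$; then $\alpha(t,0,\dots,0)=\ell(t)$. By Lemma~\ref{lem:lift} some section of $f^\alpha$ lifts through $F$, and it can only be $c_\alpha$. So $F(\delta)=c_\alpha$ for some $\delta\in K[t_1,\dots,t_r]^n$. Substituting $t_1=t$ and $t_2=\dots=t_r=0$ gives $F(\delta(t,0,\dots,0))=\ell(t)$.
\end{proof}

\section{Maps through which every line lifts}\label{sec:lines}

Retracts have now done their work, and what is left is a statement about polynomial maps. If $F$ has a polynomial inverse $G$, then every line $\ell$ lifts, by $\delta=G(\ell)$. We need the converse.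

\begin{proposition}\label{prop:lines}
Let $K$ be an infinite field and $F\in P_n^n$. Suppose that for every line $\ell$ there is $\delta\in K[t]^n$ with $F(\delta)=\ell$. Then $F$ is a polynomial automorphism.
\end{proposition}

Lifting points would not be enough: over an algebraically closed field, $(x^2,y)$ is surjective on points. Lifting lines is a much stronger condition, but the hypothesis gives one curve for each line and no relation at all between the curves for different lines. They could start at different points and have unbounded degrees. The plan is to look only at the lines $p+tv$ through one well-chosen point $p$. A lift that starts at a point $q$ where the Jacobian matrix of $F$ is invertible has no freedom: it is the restriction to the line of the formal inverse of $F$ at $q$. If such lifts exist for many directions $v$ and have bounded degree, then the formal inverse has bounded degree in many directions, hence is a polynomial. We first recall the two tools.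

\subsection*{Zariski density} A subset of $K^n$ is \emph{Zariski dense} if no nonzero polynomial in $P_n$ vanishes on it. For infinite $K$ the set $K^n$ is dense. So is $K^n\setminus\{0\}$: if $H$ vanishes on it, then $x_1H$ vanishes on $K^n$. If a dense set is a finite union $V_1\cup\dots\cup V_m$, then some $V_k$ is dense, for otherwise the product of nonzero polynomials $H_k$ vanishing on $V_k$ would be a nonzero polynomial vanishing on the union.

\subsection*{The formal inverse function theorem} A tuple of power series without constant term can be substituted into any power series, and such substitutions are associative. Let $\Phi\in K[[u_1,\dots,u_n]]^n$ have no constant term and linear part $Lu$ with $L$ an invertible matrix. Then there is $\Psi\in K[[s_1,\dots,s_n]]^n$ without constant term such that $\Phi\circ\Psi=\mathrm{id}$ and $\Psi\circ\Phi=\mathrm{id}$. Indeed, write $\Phi(u)=Lu+H(u)$ with $H$ of order at least $2$, and $\Psi=\sum_{k\ge1}\Psi_k$ with $\Psi_k$ homogeneous of degree $k$. The equation $\Phi\circ\Psi=\mathrm{id}$ reads $\Psi=L^{-1}(s-H(\Psi))$, and the degree $k$ part of the right side involves only $\Psi_1,\dots,\Psi_{k-1}$; so it can be solved recursively, with $\Psi_1=L^{-1}s$.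 The same argument applied to $\Psi$ gives $\Theta$ with $\Psi\circ\Theta=\mathrm{id}$, and $\Phi=\Phi\circ\Psi\circ\Theta=\Theta$. No integer is inverted, so the characteristic plays no role.

\begin{example}\label{ex:formal}
Take again $F_0=(x,xy)$ and $p=(1,1)$, whose only preimage is $q=(1,1)$. A lift of the line $(1+at,1+bt)$ has $\delta_1=1+at$ and $\delta_2=(1+bt)/(1+at)$, which is a polynomial if and only if $a=0$ or $a=b$. On the other hand, $\Phi(u)=F_0(q+u)-p=(u_1,\,(1+u_1)(1+u_2)-1)$ has the formal inverse
\[
\Psi(s)=\Bigl(s_1,\ \frac{s_2-s_1}{1+s_1}\Bigr),\qquad \Psi_k(s)=\bigl(0,\ (-s_1)^{k-1}(s_2-s_1)\bigr)\quad(k\ge2).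
\]
So the directions $(a,b)$ that lift are exactly the nonzero common zeros of the higher homogeneous components $\Psi_k$. Here these components are nonzero, and the directions that lift lie on the curve $a(b-a)=0$. In the proof below a dense set of directions lifts, and this kills the higher components.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:lines}]
\emph{Step 1: algebraic relations and the base point.} Both the finiteness of the starting points and the degree bound will come from equations that express each $x_i$ algebraically in terms of $F$. Every point $a\in K^n$ is $\ell(0)$ for some line $\ell$, and if $F(\delta)=\ell$ then $F(\delta(0))=a$. So $F(K^n)=K^n$. If $H(F_1,\dots,F_n)=0$ for a polynomial $H$, then $H$ vanishes on $K^n$, so $H=0$. Thus $F_1,\dots,F_n$ are algebraically independent, and each $x_i$ is algebraic over $K(F_1,\dots,F_n)$. Clearing denominators, we obtain nonzero polynomials $A_i(y,z)\in K[y_1,\dots,y_n][z]$ with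
\begin{equation}\label{eq:rel}
A_i(F(x),x_i)=0\qquad(i=1,\dots,n).
\end{equation}
Let $N$ bound the total degree in $y$ of all $A_i$. For each $i$ pick a nonzero coefficient $a_i(y)$ of $A_i$ as a polynomial in $z$, and choose $p\in K^n$ with $a_1(p)\cdots a_n(p)\ne0$. Then $A_i(p,z)$ is a nonzero element of $K[z]$ for every $i$. (For $F_0$ one may take $A_1=z-y_1$, $A_2=y_1z-y_2$ and $N=1$. The point $(0,0)$, whose fiber is the whole line $x=0$, is excluded as a base point since $A_2$ vanishes identically there.)

\emph{Step 2: the fiber over $p$ is finite.} If $q\in K^n$ and $F(q)=p$, then~\eqref{eq:rel} gives $A_i(p,q_i)=0$, so each coordinate $q_i$ is one of the finitely many roots of $A_i(p,z)$. Let $q^{(1)},\dots,q^{(m)}$ be the points of $K^n$ with image $p$.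

\emph{Step 3: lifts of lines through $p$ have degree at most $N$.} Let $v\ne0$ and $F(\delta)=p+tv$ with $\delta\in K[t]^n$. Fix $i$ and put
\[
B(t,z)=A_i(p+tv,z)=\sum_j b_j(t)z^j .
\]
Then $\deg b_j\le N$ for all $j$, and substituting $x=\delta$ in~\eqref{eq:rel} gives $B(t,\delta_i)=0$. Moreover $B\neq 0$, because $B(0,z)=A_i(p,z)\ne0$; this is where the choice of $p$ serves all directions at once. A root in $K[t]$ divides the lowest nonzero coefficient. Precisely, suppose $\delta_i\ne0$ and let $j$ be minimal with $b_j\ne0$. Dividing $B(t,\delta_i)=0$ by $\delta_i^{\,j}$ gives
\[
b_j=-\delta_i\,(b_{j+1}+b_{j+2}\delta_i+\cdots),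
\]
so $\delta_i$ divides the nonzero polynomial $b_j$, and $\deg\delta_i\le N$. The bound $N$ does not depend on $v$.

\emph{Step 4: a dense set of directions lifts from one point.} For $1\le k\le m$ let $V_k$ be the set of $v\in K^n\setminus\{0\}$ for which some $\delta\in K[t]^n$ satisfies $F(\delta)=p+tv$ and $\delta(0)=q^{(k)}$. Every line $p+tv$ has a lift $\delta$, and $F(\delta(0))=p$, so $V_1\cup\dots\cup V_m=K^n\setminus\{0\}$. Hence some $V_k$ is Zariski dense. Call it $V$, put $q=q^{(k)}$, and move $q$ and $p$ to the origin by setting
\[
\Phi(u)=F(q+u)-p .
\]
This is a polynomial map without constant term, and its linear part is $Lu$, where $L=JF(q)$ is the Jacobian matrix $(\partial F_i/\partial x_j)$ evaluated at $q$. For $v\in V$ let $\delta_v$ be a lift as in the definition of $V$. Then $\delta_v-q\in (tK[t])^n$ and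
\begin{equation}\label{eq:phi}
\Phi(\delta_v(t)-q)=tv .
\end{equation}

\emph{Step 5: $L$ is invertible.} Write $\delta_v-q=tw+\cdots$ with $w\in K^n$. The coefficient of $t$ in~\eqref{eq:phi} gives $Lw=v$. So $V$ is contained in the subspace $LK^n$. If this subspace were not all of $K^n$, a nonzero linear form would vanish on it and hence on the dense set $V$.

\emph{Step 6: the formal inverse is a polynomial.} Let $\Psi=\sum_{k\ge1}\Psi_k$ be the formal inverse of $\Phi$. For $v\in V$, substitute $u=\delta_v(t)-q$, which has no constant term, in the identity $\Psi(\Phi(u))=u$. By~\eqref{eq:phi} and homogeneity,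
\[
\delta_v(t)-q=\Psi(tv)=\sum_{k\ge1}t^k\,\Psi_k(v).
\]
By Step 3 the left side has degree at most $N$, so $\Psi_k(v)=0$ for all $k>N$ and all $v\in V$. The components of $\Psi_k$ are polynomials and $V$ is dense, so $\Psi_k=0$ for $k>N$. Thus $\Psi$ is a polynomial map, and the identities $\Phi\circ\Psi=\mathrm{id}$ and $\Psi\circ\Phi=\mathrm{id}$ are identities of polynomials. Since $F(x)=p+\Phi(x-q)$, the polynomial map $y\mapsto q+\Psi(y-p)$ is a two-sided inverse of $F$.
\end{proof}

The uniform bound in Step 3 cannot be replaced by the mere fact that each $\delta_v$ is a polynomial. Without it we would only cover $V$ by the countably many sets $\{v:\Psi_k(v)=0\text{ for all }k>d\}$, $d\ge1$, and density passes to one member of a cover only when the cover is finite; for instance, $\mathbb{Q}^n$ is a countable union of points.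

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:family}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Part (a) is Proposition~\ref{prop:test}(a). In (b), every line lifts through the polynomial map $F$ of $\sigma$ by Proposition~\ref{prop:test}(b), so $F$ is a polynomial automorphism by Proposition~\ref{prop:lines}. In (c), an automorphism has the stated property by Lemma~\ref{lem:basic}(b), and an endomorphism with the stated property satisfies the hypothesis of (b) because of (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An automorphism maps each proper retract to a proper retract by Lemma~\ref{lem:basic}(b). Conversely, let $\sigma$ map each proper retract to a proper retract. Apply Theorem~\ref{thm:family} with $r=1$, which is allowed since $n\ge2$ and a field of characteristic zero is infinite. Each $R_\alpha$ is a proper retract generated by one polynomial. So $\sigma(R_\alpha)$ is a proper retract generated by one polynomial: its transcendence degree is at most $1$, and at least $1$ by Lemma~\ref{lem:basic}(a). By Theorem~\ref{thm:family}(b), $\sigma$ is an automorphism.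
\end{proof}

The hypotheses enter at few places. The condition $n\ge2$, or $r\le n-1$, makes the test retracts proper. Properness of the image is used only in the form $\sigma(R_\alpha)\ne K$; for $r=1$ this already says that the transcendence degree has not dropped, which is why $r=1$ is the right choice for Theorem~\ref{thm:main}, while for larger $r$ the degree has to be assumed. Characteristic zero is used only to know that $K$ is infinite, and this in turn is used only for the density arguments in Proposition~\ref{prop:lines}. Remark~\ref{rem:finitefield} shows what happens over a finite field.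

\section{No finite family of retracts suffices}\label{sec:finite}

By Lemma~\ref{lem:lift}, the cheapest way for $F$ to pass a test $K[g]$ is to leave a section $c$ of $g$ fixed, $F(c)=c$. Finitely many sections lie on a hypersurface $h=0$, and there are noninvertible maps that are the identity on it. For example, $(x+x^2y,\,y)$ fixes the section $(t,0)$ of $x$, and $K[x+x^2y]$ is a retract. For an arbitrary retract the role of the section is played by the kernel of the retraction.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $\pi_j$ be a retraction onto $R_j$. By Lemma~\ref{lem:basic}(a) there is $0\ne h_j\in\ker\pi_j$. Put $h=h_1\cdots h_m\ne0$, so that $\pi_j(h)=0$ for all $j$, and define $\sigma$ by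
\[
\sigma(x_1)=x_1+hx_1^2,\qquad\sigma(x_i)=x_i\quad(i\ge2).
\]

\emph{$\sigma$ is not an automorphism.} If a polynomial map $F$ has a polynomial inverse $G$, the chain rule gives $JG(F)\cdot JF=I$, so $\det JF$ is a unit of $P_n$, that is, a nonzero constant. For our $\sigma$ the rows $2,\dots,n$ of $JF$ are those of the identity matrix, so $\det JF=1+\partial(hx_1^2)/\partial x_1$. Let $d=\deg_{x_1}(hx_1^2)\ge2$. In characteristic zero the derivative has degree $d-1\ge1$ in $x_1$, so $\det JF$ is not constant.

\emph{$\sigma(R_j)$ is a retract.} We have $\pi_j\sigma(x_1)=\pi_j(x_1)+\pi_j(h)\pi_j(x_1)^2=\pi_j(x_1)$, and $\pi_j\sigma(x_i)=\pi_j(x_i)$ for $i\ge2$. So $\pi_j\sigma=\pi_j$, and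
\[
(\sigma\pi_j)^2=\sigma(\pi_j\sigma)\pi_j=\sigma\pi_j\pi_j=\sigma\pi_j .
\]
Thus $\sigma\pi_j$ is a retraction onto $\sigma\pi_j(P_n)=\sigma(R_j)$.

\emph{The transcendence degree is preserved.} For $a\in R_j$ we have $\pi_j(\sigma(a))=\pi_j(a)=a$, so $\sigma$ is injective on $R_j$ and $\sigma(R_j)\cong R_j$. Hence $\operatorname{trdeg}\sigma(R_j)=\operatorname{trdeg}R_j$, and $\sigma(R_j)$ is proper by Lemma~\ref{lem:basic}(a).
\end{proof}

\begin{remark}\label{rem:finitefield}
The characteristic was used only to see that $\sigma$ is not an automorphism, and a degree count gives this over any field: the image of $\sigma$ is $A[\sigma(x_1)]$ with $A=K[x_2,\dots,x_n]$, and each of its nonzero elements has $x_1$-degree divisible by $d=\deg_{x_1}\sigma(x_1)\ge2$, so $x_1$ is not in the image. Now let $K$ be finite and $1\le r\le n-1$. There are only finitely many affine bijections $\alpha$, and the $R_\alpha$ are proper retracts of transcendence degree $r$ by Proposition~\ref{prop:test}(a). The construction above gives an endomorphism $\sigma$, not an automorphism, such that every $\sigma(R_\alpha)$ is a retract of transcendence degree $r$; by Proposition~\ref{prop:test}(b), every line lifts through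 its polynomial map. So Theorem~\ref{thm:family}(b) and Proposition~\ref{prop:lines} (for $n\ge 2$) are false over finite fields. The example concerns the family $R_\alpha$ only and decides nothing about the family of all retracts over a finite field.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Li}
Yun-Chang Li, \emph{Coordinates, retracts and automorphisms}, arXiv:1206.5085 (2012).

\end{thebibliography}
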